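# When are all correlated equilibria mixtures of Nash equilibria? Generic finite games

## Two-by-two games by hand

A mediator draws an action profile from a known joint distribution $\mu$ and tells each player only that player's own action. If obeying is optimal for every player, whatever was recommended, $\mu$ is a *correlated equilibrium*. A Nash equilibrium, viewed as a product distribution, is one example; drawing one of several Nash equilibria by a public lottery gives more. We ask when the lotteries over Nash equilibria are all there is.

Take two players with actions $\{1,2\}$ each. Put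
$$D_j=u_1(1,j)-u_1(2,j),\qquad E_i=u_2(i,1)-u_2(i,2).$$
A distribution $\mu=(\mu_{11},\mu_{12},\mu_{21},\mu_{22})$ is a correlated equilibrium if and only if
$$D_1\mu_{11}+D_2\mu_{12}\ge0,\quad D_1\mu_{21}+D_2\mu_{22}\le0,\quad E_1\mu_{11}+E_2\mu_{21}\ge0,\quad E_1\mu_{12}+E_2\mu_{22}\le0.\tag{1}$$
The first inequality says that player 1, told to play $1$, does not gain by playing $2$; the others are read in the same way. Write $\mathrm{NE}$ for the set of Nash equilibria and $\mathrm{CE}$ for the set of correlated equilibria.

**Proposition 1.** In a $2\times2$ game with $D_1,D_2,E_1,E_2$ all nonzero, if $\mathrm{conv}[\mathrm{NE}]=\mathrm{CE}$, then $\mathrm{CE}$ is a singleton.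

*Proof.* *A dominant action.* Suppose $D_1,D_2$ have the same sign, say positive. The second inequality in (1) forces $\mu_{21}=\mu_{22}=0$. The last two become $E_1\mu_{11}\ge0$ and $E_1\mu_{12}\le0$, so one of $\mu_{11},\mu_{12}$ vanishes and $\mu$ is a determined point mass. Thus $\mathrm{CE}$ is a singleton. The other sign, and the case where $E_1,E_2$ have the same sign, follow by relabeling actions or exchanging the players.

Otherwise, after relabeling player 2's actions, $D_1>0>D_2$, and $E_1,E_2$ have opposite signs.

*Matching pennies: $E_1<0<E_2$.* The inequalities (1) chain up: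
$$\mu_{11}\ \ge\ \tfrac{|D_2|}{D_1}\,\mu_{12}\ \ge\ \tfrac{|D_2|}{D_1}\tfrac{E_2}{|E_1|}\,\mu_{22}\ \ge\ \tfrac{E_2}{|E_1|}\,\mu_{21}\ \ge\ \mu_{11}.$$
All are equalities, so $\mu$ is determined up to scale, and $\mathrm{CE}$ is a singleton.

*Coordination: $E_1>0>E_2$.* For small $\varepsilon>0$ the point $(\frac12-\varepsilon,\varepsilon,\varepsilon,\frac12-\varepsilon)$ satisfies all of (1) strictly, so $\mathrm{CE}$ has dimension $3$. On the other hand, against a pure action each player has a unique best reply, so at a Nash equilibrium both players are pure or both mix. The pure equilibria are $(1,1)$ and $(2,2)$. A mixed one satisfies $x_2(1)D_1+x_2(2)D_2=0$ and $x_1(1)E_1+x_1(2)E_2=0$, which determines it. So there are three equilibria, their convex hull has dimension at most $2$, and $\mathrm{conv}[\mathrm{NE}]\ne\mathrm{CE}$. $\square$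

Two features should be kept in view. In matching pennies the inequalities form a cycle which forces each of them to be an equality. In coordination no inequality is forced to be an equality, so the inequalities cut out a $4$-dimensional cone, while the three equilibria span at most $3$ dimensions.

## The question for finite games

Let $N=\{1,\dots,n\}$ be the players, $A=\prod_{i\in N}A_i$ with each $A_i$ finite and nonempty, and assume that at least two players have at least two actions each. A game $G=(A,u)$ is identified with its payoff vector $u\in\mathbb R^{A\times N}$. We also write $u_i$ for the multilinear extension of the payoff, and we identify a mixed profile $x=(x_1,\dots,x_n)$ with the product distribution it induces on $A$.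

**Definition (three equilibrium sets).** $\mathrm{NE}(G)\subseteq\Delta(A)$ is the set of mixed Nash equilibria, and $\mathrm{conv}[\mathrm{NE}(G)]$ is its convex hull. $\mathrm{CE}(G)$ is the set of $\mu\in\Delta(A)$ with
$$\sum_{a_{-i}}\mu(a_i,a_{-i})\,[u_i(a_i,a_{-i})-u_i(a_i',a_{-i})]\ge0\qquad\text{for all } i \text{ and } a_i,a_i'\in A_i .\tag{2}$$
$\mathrm{CCE}(G)$, the coarse correlated equilibria, is the set of $\mu\in\Delta(A)$ with
$$\sum_a\mu(a)\,[u_i(a)-u_i(a_i',a_{-i})]\ge0\qquad\text{for all } i \text{ and } a_i'\in A_i.\tag{3}$$

We call (2) the constraint *from $a_i$ to $a_i'$*; it is *tight* at $\mu$ if equality holds and *strictly slack* if the inequality is strict. In (3) a player decides whether to deviate before hearing the recommendation. At a product distribution the left side of (2) is $x_i(a_i)[u_i(a_i,x_{-i})-u_i(a_i',x_{-i})]$, so $\mathrm{NE}\subseteq\mathrm{CE}$; the set $\mathrm{CE}$ is a convex polytope; and summing (2) over $a_i$ gives (3). Hence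
$$\mathrm{conv}[\mathrm{NE}(G)]\subseteq\mathrm{CE}(G)\subseteq\mathrm{CCE}(G).\tag{4}$$

*Example of a coarse correlated equilibrium that is not correlated.* Let player 1 have actions $a,b,c$ with payoffs $(3,0)$, $(0,3)$, $(2,-1)$ against player 2's two actions, and let $u_2\equiv0$. Take $\mu(a,1)=\mu(c,1)=\frac14$ and $\mu(b,2)=\frac12$. Player 1 expects $\frac34+\frac24+\frac32=\frac{11}4$, whereas the constant actions $a,b,c$ give $\frac32,\frac32,\frac12$. So $\mu\in\mathrm{CCE}$. But when told $c$, player 1 gains by playing $a$, so $\mu\notin\mathrm{CE}$.

**Definition (generic).** A property holds for a generic game if the set of games violating it is a nowhere dense subset of $\mathbb R^{A\times N}$ (its closure has empty interior) of Lebesgue measure zero.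

For example, "$D_1\ne0$" is generic for $2\times2$ games, since its failure set is a hyperplane. A countable dense set of games is null but not nowhere dense, so the two requirements differ.

The literature gives examples where these sets coincide without being singletons: $\mathrm{conv}[\mathrm{NE}]=\mathrm{CCE}$ for non-atomic convex potential games, which have a continuum of players, and $\mathrm{conv}[\mathrm{NE}]=\mathrm{CE}$ for certain potential games with finitely many players and for certain auctions, which typically have continuum action spaces. The question, from Fedor Sandomirskiy and Ben Wincelberg, "Delegation in Strategic Environments and Equilibrium Uniqueness", arXiv:2602.21470 (2026), is whether genericity rules such examples out in the finite framework. It does. The conditions (R), (Q), (P) in the next theorem are explicit generic conditions, stated in the next section.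

**Theorem 2.** Let $G$ satisfy (R), (Q), (P). If $\mathrm{CE}(G)=\mathrm{conv}[\mathrm{NE}(G)]$, then $\mathrm{CE}(G)$ is a singleton $\{z\}$. Moreover $z$ is pure, or exactly two players randomize in $z$, over equally many actions.

**Corollary 3.** For every finite $N$ and $A$ as above, the set of games with $\mathrm{conv}[\mathrm{NE}(G)]=\mathrm{CE}(G)$ and $\mathrm{CE}(G)$ not a singleton is nowhere dense and Lebesgue-null. The same holds with $\mathrm{CCE}$ in place of $\mathrm{CE}$.

The second half of Corollary 3 follows from the first: if $\mathrm{conv}[\mathrm{NE}]=\mathrm{CCE}$, then (4) gives $\mathrm{conv}[\mathrm{NE}]=\mathrm{CE}=\mathrm{CCE}$, so the exceptional set for $\mathrm{CCE}$ lies inside the one for $\mathrm{CE}$. The first half follows from Theorem 2 together with Lemma 5 below, which says that the games violating (R), (Q) or (P) form a nowhere dense null set. A sharper statement is also available.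

**Theorem 4.** Let $\kappa\ge2$ be the second-largest of the numbers $|A_i|$, counted with multiplicity. For every game outside the null, nowhere dense set of Lemma 5:

1. For any set $X(G)$ with $\mathrm{CE}(G)\subseteq X(G)\subseteq\Delta(A)$ (e.g. $\mathrm{CE}$, $\mathrm{CCE}$): $\mathrm{conv}[\mathrm{NE}(G)]=X(G)$ if and only if $X(G)$ is a singleton.
2. If $\mathrm{CE}(G)=\mathrm{conv}[\mathrm{NE}(G)]$, then $\mathrm{CE}(G)=\{z\}$ and, for some $1\le k\le\kappa$, $z$ is pure ($k=1$) or exactly two players randomize in $z$, each over exactly $k$ actions.
3. If $\mathrm{CCE}(G)=\mathrm{conv}[\mathrm{NE}(G)]$, then the same holds for $\mathrm{CCE}(G)=\{z\}$ with $k\in\{1,2\}$.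

Conversely, for every $A$ as above, each $1\le k\le\kappa$ in (2) and each $k\in\{1,2\}$ in (3) occurs on a nonempty open set of games. Non-singleton $\mathrm{CE}(G)$ also occurs on a nonempty open set. Genericity cannot be dropped. The analogous claim for the pair $(\mathrm{CE},\mathrm{CCE})$ is false: if all $|A_i|\le2$, then $\mathrm{CE}(G)=\mathrm{CCE}(G)$ for every game, though these are non-singletons on an open set.

**What breaks when the $2\times 2$ proof is copied.** The natural plan is to compare dimensions: $\mathrm{CE}$ is big, and there are few Nash equilibria. Both halves fail in general. Consider the $k\times k$ game $u_1=u_2=\mathbf 1_{a_1=a_2}$. At an equilibrium, $\mathrm{supp}\,x_1\subseteq\arg\max x_2\subseteq\mathrm{supp}\,x_2\subseteq\arg\max x_1\subseteq\mathrm{supp}\,x_1$, so both players mix uniformly over the same set $I$. Conversely every nonempty $I$ works, which gives $2^k-1$ equilibria. For $k=5$ this is $31$, while $\dim\Delta(A)=24$, so the count of equilibria no longer bounds the dimension of their hull away from that of $\Delta(A)$. As for the other half, matching pennies shows that $\mathrm{CE}$ can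 be small, and a larger game can mix coordination-like and pennies-like parts. The plan will be to find, inside $G$, a two-player piece where the picture "exactly three equilibria against a full-dimensional cone" is restored.

## Three genericity conditions

For a nonempty product set $S=\prod_iS_i\subseteq A$ put $E_S=\prod_i\{\xi_i\in\mathbb R^{S_i}:\sum\xi_i=0\}$; this is the tangent space of $\prod_i\mathrm{relint}\,\Delta(S_i)$.

**(R)** For every such $S$, with fixed $s_i^0\in S_i$, every $x\in\prod_i\mathrm{relint}\,\Delta(S_i)$ solving
$$(I_S)\qquad u_i(a_i,x_{-i})-u_i(s_i^0,x_{-i})=0\qquad(i\in N,\ a_i\in S_i\setminus\{s_i^0\})$$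
satisfies:
(R1) the differential in $x$ of the system $(I_S)$, as a linear map $E_S\to\prod_i\mathbb R^{S_i\setminus\{s_i^0\}}$, is bijective;
(R2) $u_i(b_i,x_{-i})\ne u_i(s_i^0,x_{-i})$ for all $i$ and all $b_i\in A_i\setminus S_i$.

**(Q)** For all $i\ne j$, all pure profiles $c$ of the other players, all nonempty $S'\subseteq A_i$ and all disjoint nonempty $T_1,\dots,T_q\subseteq A_j$ with $\sum_b(|T_b|-1)>|S'|-1$: no $\sigma\in\mathrm{relint}\,\Delta(S')$ makes $u_j(\sigma,\cdot,c)$ constant on each $T_b$.

**(P)** For all $i\ne j$, $c$ as in (Q), nonempty $I\subseteq A_i$, $i_0\in A_i\setminus I$ and $J\subseteq A_j$ with $|J|\ge|I|$: the vector $(u_i(i_0,t,c))_{t\in J}$ is not in the affine hull of the vectors $(u_i(p,t,c))_{t\in J}$, $p\in I$.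

In words: (R1) says that indifference systems are nondegenerate, (R2) that there are no accidental extra best replies, (Q) that a mixture with $|S'|-1$ free parameters satisfies at most $|S'|-1$ independent indifferences, and (P) that one payoff row is not an affine combination of too few other rows. *Example.* In a $2\times2$ game, (Q) with $S'=\{i\}$ and $T_1=\{1,2\}$ says $E_i\ne0$ when the mixing player is player 1, and (P) with $I=\{2\}$, $i_0=1$, $J=\{j\}$ says $D_j\ne0$. So the hypothesis of Proposition 1 is part of these conditions.

**Recall.** *Parametric transversality (Sard).* Let $F(u,x)\in\mathbb R^m$ be smooth, with $u$ in an open set of a Euclidean space and $x$ in a manifold $M$. If $DF$ is surjective at every zero of $F$, then for almost every $u$ the differential $D_xF(u,\cdot)$ is surjective at every zero of $F(u,\cdot)$. In particular, if $\dim M<m$, there is no zero for almost every $u$. *Semialgebraic sets* are finite Boolean combinations of sets given by polynomial equations and inequalities; by Tarski–Seidenberg their projections are semialgebraic.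

**Lemma 5.** The set of $u$ violating (R), (Q) or (P) is null and nowhere dense.

*Proof.* *Reduction to nullity.* There are finitely many conditions. Each violation set is the projection to $u$-space of a set of pairs $(u,x)$ (or $u$ with $\sigma$, or $u$ with affine coefficients) given by polynomial conditions, so it is semialgebraic. A null semialgebraic set contains no ball, so its dimension is less than that of the ambient space, and so is the dimension of its closure (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Prop. 2.8.2). Hence the closure is null, has empty interior, and the set is nowhere dense. It remains to show that each violation set is null.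

*(R1).* Adding a constant to $u_i(a_i,\cdot)$ changes only the equation $(i,a_i)$ of $(I_S)$, by exactly that constant, because $x_{-i}$ is a probability. So the derivative in $u$ is surjective. For almost every $u$ the differential in $x$ is therefore surjective at every solution. The number $\sum_i(|S_i|-1)$ of equations equals $\dim E_S$, so surjective means bijective.

*(R2).* Add the equation $u_i(b_i,x_{-i})=u_i(s_i^0,x_{-i})$ for one pair $(i,b_i)$. Adding a constant to $u_i(b_i,\cdot)$ changes only this equation, so the derivative in $u$ is still surjective. Now there are more equations than unknowns, so for almost every $u$ there is no solution.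

*(Q).* Fix $t_b^0\in T_b$. There are $|S'|-1$ unknowns and $\sum_b(|T_b|-1)>|S'|-1$ equations $u_j(\sigma,t,c)=u_j(\sigma,t_b^0,c)$ with $t\in T_b\setminus\{t_b^0\}$. Adding a constant to $u_j(\cdot,t,c)$ changes only the equation of $t$, because the $T_b$ are disjoint. So for almost every $u$ there is no solution.

*(P).* Fix all coordinates of $u$ except $u_i(i_0,t,c)$, $t\in J$. The affine hull is then fixed, since $i_0\notin I$, and it has dimension at most $|I|-1<|J|$, so it is null in $\mathbb R^J$. By Fubini the violation set is null. $\square$

**From now on $G$ satisfies (R), (Q), (P).**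

## Strict best replies, balanced supports and the index

For a nonempty product set $B\subseteq A$ let $G|_B$ be the restricted game. If $x\in\mathrm{NE}(G|_B)$ has support $S=\prod S_i$, each player is indifferent on $S_i$, so $x$ solves $(I_S)$ and (R1), (R2) apply to it. The facts below are for such $x$; $B$ is arbitrary.

**F1 (strictness).** Each $b_i\in B_i\setminus S_i$ is a strictly worse reply to $x_{-i}$ than the actions in $S_i$. Indeed it is not better, and it is not equally good by (R2).

**F2 (balance).** Put $m_i=|S_i|$. Then $m_i-1\le\sum_{j\ne i}(m_j-1)$. Indeed, player $i$'s block of the differential in (R1) depends only on $(\xi_j)_{j\ne i}$ and is onto $\mathbb R^{m_i-1}$. Hence the number of randomizing players is never $1$, and if it is exactly $2$, the two supports have the same size.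

**F3 (one-dimensional indifference).** Suppose that exactly two players, say 1 and 2, randomize in $x$, and the others play $c$. Then
$$\{v\in\mathbb R^{S_2}:\ u_1(s,v,c)\text{ is the same for all }s\in S_1\}=\mathbb Rx_2,$$
and symmetrically for player 1. *Proof.* The inclusion $\supseteq$ is indifference. For $v$ in the left side put $\xi=v-(\sum v)x_2$, which has zero sum. Move $x$ in the direction of $\xi$ for player 2 and of $0$ for everyone else. In the differential of $(I_S)$, player 1's block vanishes since $u_1(\cdot,\xi,c)$ is constant on $S_1$; player 2's block vanishes since it does not involve player 2's own mixture; the other players have no equations. By (R1), $\xi=0$. $\square$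

In particular an equilibrium with support exactly $S_1\times S_2\times\{c\}$ is unique: its second factor lies in $\mathbb Rx_2$ and sums to $1$, and likewise the first. When $|S_1|=|S_2|=1$ all of this holds trivially.

**Definition (index).** For $x\in\mathrm{NE}(G|_B)$ with support $S$, let $v(x)=(u_i(b_i,x_{-i}))_{i,\,b_i\in B_i}$, let $P_S$ be the orthogonal projection of $\prod\mathbb R^{B_i}$ onto $E_S$, and put
$$\mathrm{ind}(x)=\mathrm{sign}\det\big(-P_SDv(x)|_{E_S}\big).$$

*Example.* A pure equilibrium has $E_S=0$ and index $+1$. At the mixed equilibrium of a $2\times2$ game, use the coordinates $(r,s)$ with $\xi_1=r(1,-1)$, $\xi_2=s(1,-1)$. Then $-P_SDv$ sends $(r,s)$ to $\big(-\tfrac12(D_1-D_2)s,\ -\tfrac12(E_1-E_2)r\big)$, with determinant $-\frac14(D_1-D_2)(E_1-E_2)$. So with $D_1>0>D_2$ the index is $-1$ in coordination and $+1$ in matching pennies. In both cases the indices of all equilibria sum to $1$: $1+1-1$ and $1$. This is general.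

**F4 (index sum).** $\mathrm{ind}(x)\in\{\pm1\}$, it depends only on $x$ and $G|_S$, and for every $B$ the set $\mathrm{NE}(G|_B)$ is finite and
$$\sum_{x\in\mathrm{NE}(G|_B)}\mathrm{ind}(x)=1.\tag{5}$$

*Proof.* We use the Brouwer degree at $0$ of a continuous map on a ball without zeros on the boundary. It is invariant under homotopies without boundary zeros and equals $1$ for the identity. If the zeros are finitely many and the map is $C^1$ with invertible derivative near each zero, it is the sum of the signs of the Jacobian determinants at the zeros.

*Equilibria as zeros.* Let $V=\prod\mathbb R^{B_i}$, let $\Pi$ be the Euclidean projection of $V$ onto $X=\prod\Delta(B_i)$, and let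
$$\psi(y)=y-\Pi(y)-v(\Pi(y)).$$
A profile $x\in X$ is an equilibrium if and only if $\langle v(x),x'-x\rangle\le0$ for all $x'\in X$, that is, if and only if $\Pi(x+v(x))=x$. If $\psi(y)=0$, then $x=\Pi(y)$ satisfies $y=x+v(x)$ and $\Pi(x+v(x))=x$. Conversely, if $x$ is an equilibrium, then $y=x+v(x)$ has $\Pi(y)=x$ and $\psi(y)=0$. So $y\mapsto\Pi(y)$ is a bijection from the zeros of $\psi$ to $\mathrm{NE}(G|_B)$, with inverse $x\mapsto x+v(x)$.

*Degree.* The map $\Pi+v\circ\Pi$ is bounded, say by $M$. The homotopy $y-t(\Pi(y)+v(\Pi(y)))$, $0\le t\le1$, has no zero with $|y|=M+1$, so $\psi$ has degree $1$ on that ball, and all its zeros lie in the ball.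

*Local form of $\Pi$.* Let $y^*=x+v(x)$ be a zero, with $S=\mathrm{supp}\,x$. For $y\in V$ put $t_i=(\sum_{b\in S_i}y_i(b)-1)/|S_i|$. By the KKT conditions, $\Pi(y)_i$ equals $y_i(b)-t_i$ for $b\in S_i$ and $0$ for $b\notin S_i$, as soon as $y_i(b)-t_i\ge0$ on $S_i$ and $y_i(b)\le t_i$ off $S_i$. At $y^*$ let $g_i$ be the common value of $v_i(x)$ on $S_i$. Then $t_i=(1+|S_i|g_i-1)/|S_i|=g_i$, so $y_i^*(b)-t_i=x_i(b)>0$ on $S_i$, and $y_i^*(b)=u_i(b,x_{-i})<g_i=t_i$ off $S_i$ by F1. The inequalities are strict, so the formula holds near $y^*$. There $\Pi$ is affine, with linear part subtracting the mean over $S_i$ and erasing the coordinates off $S_i$. That linear part is $P_S$.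

*Local determinant.* Hence $D\psi(y^*)=I-P_S-Dv(x)P_S$. It sends $\eta\in E_S^\perp$ to $\eta$ and $\xi\in E_S$ to $-Dv(x)\xi$. In the decomposition $E_S\oplus E_S^\perp$ it is block triangular, with determinant $\det(-P_SDv(x)|_{E_S})$. For $\xi\in E_S$, $P_SDv(x)\xi=0$ if and only if each $(Dv(x)\xi)_i$ is constant on $S_i$, if and only if the differential of $(I_S)$ kills $\xi$. By (R1) this forces $\xi=0$, so the determinant is nonzero and $\mathrm{ind}(x)=\pm1$. Only payoffs on $S$ enter $P_SDv(x)|_{E_S}$, so the index depends only on $x$ and $G|_S$. Zeros are isolated in a compact ball, hence finite in number, and their signs sum to the degree $1$. $\square$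

**F5.** If $x\in\mathrm{NE}(G|_B)$ has support $S$ and $\mathrm{CE}(G|_S)=\{x\}$, then $\mathrm{ind}(x)=1$. Indeed $x\in\mathrm{NE}(G|_S)\subseteq\mathrm{CE}(G|_S)=\{x\}$, so (5) for $B=S$ has the single term $\mathrm{ind}(x)$.

## At most two players randomize: a linear count

We begin the proof of Theorem 2. **Assume $\mathrm{CE}(G)=\mathrm{conv}[\mathrm{NE}(G)]$.** The extreme points of the polytope $\mathrm{CE}(G)$ are then Nash equilibria.

**Step 1: the tight constraints at an equilibrium leave only one direction.** The purpose is to turn the hypothesis into a statement of linear algebra that a count can contradict. For a product set $S$ let $L_S$ be the space of $d\in\mathbb R^S$ with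
$$\sum_{a_{-i}\in S_{-i}}d(a_i,a_{-i})[u_i(a_i,a_{-i})-u_i(a_i',a_{-i})]=0\qquad\text{for all }i\text{ and }a_i,a_i'\in S_i.$$
*Claim: if $z\in\mathrm{NE}(G)$ has support $S$, then $L_S=\mathbb Rz$.*

By indifference $z\in L_S$. Suppose $\dim L_S\ge2$. Subtracting a multiple of $z$ from an element outside $\mathbb Rz$, we get $0\ne d\in L_S$ with $\sum d=0$. Let $K_S$ be the face of $\mathrm{CE}(G)$ consisting of all $\mu\in\mathrm{CE}(G)$ supported in $S$ for which all constraints with $a_i,a_i'\in S_i$ are tight; $z\in K_S$.

Let $y$ be *any* equilibrium of $G$ with support exactly $S$. Then $y\pm\varepsilon d\in K_S$ for small $\varepsilon>0$. Indeed, positivity on $S$ is clear; constraints within $S_i$ are equalities for $y$ and for $d$; constraints from $a_i\in S_i$ to $a_i'\notin S_i$ are strictly slack at $y$ by F1; constraints from $a_i\notin S_i$ read $0\ge0$. So such a $y$ is not an extreme point of $K_S$.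

But the nonempty polytope $K_S$ has an extreme point $y$. Since $K_S$ is a face, $y$ is extreme in $\mathrm{CE}(G)$, hence a Nash equilibrium, with support inside $S$. If $\mathrm{supp}\,y_i\ne S_i$ for some $i$, take $a_i\in\mathrm{supp}\,y_i$ and $a_i'\in S_i\setminus\mathrm{supp}\,y_i$: by F1 this constraint is strictly slack at $y$, contradicting $y\in K_S$. So $\mathrm{supp}\,y=S$, and the previous paragraph contradicts extremality. This proves the claim.

**Step 2: every equilibrium of $G$ has $0$ or $2$ randomizing players.** The purpose is to reduce the problem to two players. One randomizing player is excluded by F2. Suppose $r\ge3$ players randomize at an equilibrium with support $S$, and order $e_i=m_i-1\ge1$ as $e_1\le\dots\le e_r$. By F2, $e_r\le\sum_{j<r}e_j$. The space $L_S$ is given by $\sum_im_i(m_i-1)=\sum_i(e_i+e_i^2)$ equations in $\prod_i(1+e_i)$ unknowns. Let $s_2,s_3$ be the elementary symmetric functions of $e_1,\dots,e_r$. Expanding the product and dropping the terms of degree above $3$,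
$$\dim L_S\ \ge\ \prod_i(1+e_i)-\sum_ie_i-\sum_ie_i^2\ \ge\ 1+s_2+s_3-\sum_ie_i^2.\tag{6}$$
Now pay for each square with its own terms of $s_2+s_3$:
$$e_r^2\le\sum_{j<r}e_je_r,\qquad e_i^2\le e_ie_{i+1}\ (i\le r-2),\qquad e_{r-1}^2\le e_{r-2}\,e_{r-1}\,e_r .$$
The first is F2; the last holds since $e_{r-1}\le e_r$ and $e_{r-2}\ge1$. The terms used on the right are distinct: pairs containing $r$, pairs $\{i,i+1\}$ with $i+1\le r-1$, and one triple. So $s_2+s_3\ge\sum e_i^2$.

Equality is impossible. If $r\ge4$, $s_3$ has further positive terms. If $r=3$, all terms are used, and equality would force $e_3=e_1+e_2$, $e_1=e_2$ and $e_1e_3=e_2$; so $e_3=1$ and $e_3=2e_1\ge2$, which is absurd. By integrality $s_2+s_3\ge\sum e_i^2+1$, and (6) gives $\dim L_S\ge2$, against Step 1.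

With F2, Step 2 gives the last sentence of Theorem 2: once $\mathrm{CE}(G)=\{z\}$ is known, $z$ is a Nash equilibrium, hence pure or with exactly two players randomizing over equally many actions.

**Where the count stops.** With two randomizing players and $k$ actions each, there are $k^2$ unknowns and $2k(k-1)$ equations, and $k^2-2k(k-1)=k(2-k)\le0$ for $k\ge2$. The count says nothing, and rightly so: in matching pennies $L_S=\mathbb Rz$. So for two players one must use the inequalities and not only the equations, and compare with the coordination picture.

## A minimal equilibrium and the cone of inequalities around it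

**Suppose from now on, for contradiction, that $\mathrm{CE}(G)$ is not a singleton.** The $2\times2$ coordination game suggests looking at an equilibrium of index $-1$ and at what lives inside its support. In a big game many equilibria may live there. The way past this is to choose a *minimal* misbehaving equilibrium: all smaller ones inside its support will then have index $+1$, and (5) will leave room for exactly two of them.

**Step 3: choice of $z$.** Since $\mathrm{conv}[\mathrm{NE}(G)]$ is not a singleton, $\mathrm{NE}(G)$ has at least two elements. The indices are $\pm1$ and sum to $1$, so they are not all $+1$, and some equilibrium has index $-1$. By F5 it satisfies $\mathrm{CE}(G|_{\mathrm{supp}})\ne\{\text{itself}\}$. Among all $z\in\mathrm{NE}(G)$ with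
$$\mathrm{CE}(G|_{\mathrm{supp}\,z})\ne\{z\}$$
choose one with $|\mathrm{supp}\,z|$ minimal. It is not pure, since a game with one profile has one correlated equilibrium. By Step 2 and F2 exactly two players, say 1 and 2, randomize, with supports $S,T$ of common size $k\ge2$; the others play some $c$. Let $H=G|_{S\times T\times\{c\}}$, regarded as a two-player game; we suppress $c$. Then $z=z_1\otimes z_2$ and $\mathrm{CE}(H)\ne\{z\}$.

For $d\in\mathbb R^{S\times T}$ define
$$\ell_{ii'}(d)=\sum_{j\in T}d(i,j)[u_1(i,j)-u_1(i',j)],\qquad \ell^{jj'}(d)=\sum_{i\in S}d(i,j)[u_2(i,j)-u_2(i,j')]$$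
for $i\ne i'$ in $S$ and $j\ne j'$ in $T$. Let $\mathcal K$ be the cone where all these functionals are $\ge0$. Then $\mathrm{CE}(H)=\mathcal K\cap\Delta(S\times T)$. Every $\ell$ vanishes at $z$ by indifference, so $\pm z\in\mathcal K$. In $2\times2$ coordination, $\mathcal K$ is the $4$-dimensional cone of the first section.

**Step 4: the hypothesis describes $\mathcal K$ by equilibria.** The purpose is to transfer $\mathrm{CE}(G)=\mathrm{conv}[\mathrm{NE}(G)]$ to the block. Let $W$ be the set of $w\in\mathrm{NE}(G)$, $w\ne z$, supported in $S\times T\times\{c\}$. *Claim: $\mathcal K$ is generated as a convex cone by $z$, $-z$ and $W$.*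

An element of $W$ is a correlated equilibrium of $G$ supported in the block, so it lies in $\mathrm{CE}(H)\subseteq\mathcal K$. Conversely let $d\in\mathcal K$. Subtracting a multiple of $z$, assume $\sum d=0$. For small $\varepsilon>0$ we have $z+\varepsilon d\in\mathrm{CE}(G)$: it is nonnegative because $z>0$ on the block; the constraints inside the block hold because $\ell(z)=0\le\ell(d)$; the constraints from actions in the support to actions outside are strictly slack at $z$, for all players, by F1; the constraints from unused actions are trivial. By hypothesis $z+\varepsilon d$ is a convex combination of Nash equilibria of $G$. Those with positive weight are supported in the block, so they are $z$ or elements of $W$: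
$$z+\varepsilon d=\lambda_zz+\sum_{w\in W}\lambda_ww .$$
Solving for $d$ gives the claim.

**Step 5: $\mathrm{NE}(H)=\{z\}\cup W$.** The purpose is to make the index formula of $H$ count exactly the elements of $z,W$. An equilibrium of $G$ inside the block is one of $H$. The converse is not automatic: against an equilibrium $y$ of $H$, actions of $G$ outside the block might be tempting. Let $y\in\mathrm{NE}(H)$, $y\ne z$, with support $S'\times T'$. By F2, $|S'|=|T'|$; if this number were $k$, uniqueness in F3 would give $y=z$. So $|S'|=|T'|<k$, and $R=S\setminus S'$ and $C=T\setminus T'$ are nonempty. Let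
$$M_y=\{d\in\mathbb R^{S\times T}:\ \ell(d)=0\text{ for every constraint functional }\ell\text{ with }\ell(y)=0\}.$$

*Claim: $M_y=\mathrm{span}(z,y)$.* The inclusion $\supseteq$ is clear, as all $\ell$ vanish at $z$. Let $d\in M_y$.

- Row $i\in R$ of $y$ is zero, so $\ell_{ii'}(y)=0$ for all $i'$, and hence $\ell_{ii'}(d)=0$ for all $i'$. This says that $\sum_jd(i,j)u_1(i',j)$ is the same for all $i'\in S$. By F3 for $z$, $d(i,\cdot)=\rho_iz_2$.
- In the same way, for $j\in C$, $d(\cdot,j)=\theta_jz_1$.
- For $i\in R$, $j\in C$ both formulas give $d(i,j)$: $\rho_iz_2(j)=\theta_jz_1(i)$. So $\rho_i/z_1(i)=\theta_j/z_2(j)$. As $R$ and $C$ are nonempty, this is a number $a$ independent of $i$ and $j$. Hence $d=az$ outside $S'\times T'$.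
- So $d-az$ is supported on $S'\times T'$. For $i,i'\in S'$ we have $\ell_{ii'}(y)=0$ by indifference, so $\ell_{ii'}(d-az)=0$; likewise for $\ell^{jj'}$ with $j,j'\in T'$. By F3 for $y$, the rows of $d-az$ on $S'\times T'$ are multiples of $y_2$ and the columns are multiples of $y_1$. A matrix $f(i)y_2(j)=g(j)y_1(i)$ with $y_1,y_2>0$ has $f\in\mathbb Ry_1$, so $d-az\in\mathbb Ry$.

This proves the claim. Now $y\in\mathrm{CE}(H)\subseteq\mathcal K$, so by Step 4
$$y=\gamma z+\sum_{w\in W}\lambda_ww,\qquad\lambda_w\ge0,$$
and some $\lambda_w>0$ because $y\notin\mathbb Rz$. Fix such a $w$. If $\ell(y)=0$, then $\ell(z)=0$ and $\ell\ge0$ on $W$ give $\ell(w)=0$. Thus $w\in M_y$, and $w=az+by$. Suppose $a\ne0$. Off $S'\times T'$ we have $w=az$, so $a>0$ and $w>0$ there. Then $\mathrm{supp}\,w$, a product set, contains $R\times T$ and $S\times C$, so it is $S\times T$, and $w=z$ by F3, a contradiction. So $a=0$, and $w=by$ with both summing to $1$ gives $w=y$. Hence $y\in W$.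

**Step 6: $|W|=2$, so $\dim\mathcal K\le3$.** This restores the count of the coordination game. Each $w\in W$ has $\mathrm{supp}\,w\subsetneq\mathrm{supp}\,z$ by uniqueness in F3. By minimality of $z$, $\mathrm{CE}(G|_{\mathrm{supp}\,w})=\{w\}$, so $\mathrm{ind}(w)=1$ by F5. By F4 for $H$ and Step 5,
$$|W|+\mathrm{ind}(z)=1,$$
so $|W|\in\{0,2\}$. Since $\mathrm{CE}(H)\ne\{z\}$, there is an element of $\mathcal K\cap\Delta(S\times T)$ other than $z$, which is not in $\mathbb Rz$; by Step 4, $W\ne\emptyset$. Hence $|W|=2$, and by Step 4 $\mathcal K$ spans at most $3$ dimensions.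

## Farkas multipliers as Markov chains

It remains to show that the cone is full-dimensional: $\dim\mathcal K=k^2\ge4$, against Step 6. The obstruction, as in matching pennies, would be a relation among the constraints with nonnegative multipliers. The idea is to read the multipliers as jump rates.

**Recall (finite chains).** Let $\alpha(i,i')\ge0$ be transition rates on a finite set. A set is *closed* if no positive rate leaves it, and the *recurrent classes* are the minimal nonempty closed sets; there is at least one. Each recurrent class carries a stationary distribution $\sigma$ whose support is exactly the class, and for every function $f$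
$$\sum_i\sigma(i)\sum_{i'}\alpha(i,i')[f(i)-f(i')]=0.\tag{7}$$
A function $f$ is *$\alpha$-harmonic* if $\sum_{i'}\alpha(i,i')[f(i)-f(i')]=0$ for all $i$. The set where a harmonic $f$ is maximal is closed, since at a maximum all summands are $\ge0$ and so vanish; likewise for the minimum. Applied to $f$ restricted to a recurrent class, this shows that $f$ is constant on each recurrent class. If there is only one recurrent class, the maximum set and the minimum set both contain it, so $f$ is constant everywhere. If all recurrent classes are single *absorbing* states, then $f(i_0)=\sum_ph(p)f(p)$, with $h(p)$ the probability of absorption at $p$ from $i_0$: along the jump chain, $f$ is a bounded martingale. *Example.* On $\{1,2,3\}$ with $\alpha(1,2)=1$, $\alpha(1,3)=2$ and no other rates, $2$ and $3$ are absorbing, harmonic means $3f(1)=f(2)+2f(3)$, and $h=(\frac13,\frac23)$ from state $1$.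

**Step 7: $\dim\mathcal K=k^2$.**

*The relation.* By Farkas' lemma, a constraint functional $\ell$ vanishes on all of $\mathcal K$ if and only if $-\ell$ is a nonnegative combination of the constraint functionals. Each such $\ell$ thus gives a nonnegative linear relation among the functionals, with positive coefficient at $\ell$. Conversely, in any nonnegative relation, every functional with positive coefficient vanishes on $\mathcal K$, as all terms are $\ge0$ there. Adding the relations gives $\alpha(i,i')\ge0$, $\beta(j,j')\ge0$ with $\sum\alpha(i,i')\ell_{ii'}+\sum\beta(j,j')\ell^{jj'}=0$, whose positive coefficients are exactly at the functionals vanishing identically on $\mathcal K$. Reading off the coefficient of $d(i,j)$: for all $(i,j)\in S\times T$,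
$$\sum_{i'}\alpha(i,i')[u_1(i,j)-u_1(i',j)]+\sum_{j'}\beta(j,j')[u_2(i,j)-u_2(i,j')]=0.\tag{8}$$
(In matching pennies with $D_1=E_2=1$ and $D_2=E_1=-1$ the functionals are $d_{11}-d_{12}$, $d_{22}-d_{21}$, $d_{21}-d_{11}$, $d_{12}-d_{22}$; their sum is zero, so one may take all rates equal to $1$.)

*Harmonicity.* Regard $\alpha,\beta$ as rates of chains on $S$ and $T$. Let $S_1,\dots,S_p$ and $T_1,\dots,T_q$ be their recurrent classes, with stationary distributions $\sigma_a$ and $\tau_b$, supported exactly on $S_a$ and $T_b$. Average (8) over $i\sim\sigma_a$. By (7) with $f=u_1(\cdot,j)$ the first sum disappears, leaving for every $j\in T$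
$$\sum_{j'}\beta(j,j')[u_2(\sigma_a,j)-u_2(\sigma_a,j')]=0.$$
So $u_2(\sigma_a,\cdot)$ is $\beta$-harmonic on $T$; in particular it is constant on each $T_b$. Symmetrically $u_1(\cdot,\tau_b)$ is $\alpha$-harmonic on $S$ and constant on each $S_a$.

*Comparing sizes.* Put $X=\sum_a(|S_a|-1)$ and $Y=\sum_b(|T_b|-1)$. Since $\sigma_a\in\mathrm{relint}\,\Delta(S_a)$ makes $u_2$ constant on each $T_b$, (Q) gives $Y\le|S_a|-1$; symmetrically $X\le|T_b|-1$. Hence for all $a,b$
$$Y\le|S_a|-1\le X\le|T_b|-1\le Y .$$
All are equal, and summing over $a$ and over $b$ gives $X=pX$ and $Y=qY$.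

*Case $X=Y>0$.* Then $p=q=1$. The harmonic function $u_2(\sigma_1,\cdot)$ is constant on all of $T$, as the $\beta$-chain has a single recurrent class. By (Q) with the single set $T$, $k-1\le|S_1|-1$, so $S_1=S$: the only nonempty closed set of $\alpha$ is $S$. Now take $w\in W$, nonempty by Step 6, and let $S_w$ be its row support. As $w\ne z$, F2 and F3 give $S_w\subsetneq S$. For $i\in S_w$, $i'\in S\setminus S_w$,
$$\ell_{ii'}(w)=w_1(i)[u_1(i,w_2)-u_1(i',w_2)]>0$$
by F1. So $\ell_{ii'}$ does not vanish on $\mathcal K$, and $\alpha(i,i')=0$. Thus $S_w$ is a proper nonempty closed set, a contradiction. So this case does not occur.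

*Case $X=Y=0$.* All recurrent classes are single states. Let $S^\circ\subseteq S$ and $T^\circ\subseteq T$ be the sets of absorbing states, both nonempty. Suppose $i_0\in S\setminus S^\circ$, and let $h\in\Delta(S^\circ)$ be its absorption probabilities. For every $j\in T^\circ$ the function $u_1(\cdot,j)$ is $\alpha$-harmonic, so $u_1(i_0,j)=\sum_{p\in S^\circ}h(p)u_1(p,j)$: on the columns $T^\circ$, row $i_0$ is in the affine hull of the rows $S^\circ$. By (P), $|T^\circ|\le|S^\circ|-1$. So
$$S\ne S^\circ\ \Rightarrow\ |T^\circ|\le|S^\circ|-1,\qquad T\ne T^\circ\ \Rightarrow\ |S^\circ|\le|T^\circ|-1,$$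
the second by symmetry. If $S\ne S^\circ$, then $|T^\circ|\le|S^\circ|-1<k$, so $T\ne T^\circ$ and $|S^\circ|\le|T^\circ|-1$, a contradiction. If $T\ne T^\circ$, then $|S^\circ|\le|T^\circ|-1<k$, so $S\ne S^\circ$, which was just excluded. Hence every state is absorbing: $\alpha=0$ and $\beta=0$.

So no constraint functional vanishes identically on $\mathcal K$. For each functional choose a point of $\mathcal K$ where it is strictly positive, and add these points. At the sum all constraints are strict, so $\mathcal K$ has nonempty interior, and $\dim\mathcal K=k^2\ge4$. This contradicts $\dim\mathcal K\le3$ from Step 6, and Theorem 2 is proved. With Lemma 5, both exceptional sets of Corollary 3 lie in a nowhere dense null set, so Corollary 3 is proved. $\blacksquare$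

## Sizes of the unique equilibrium and games that realize them

We prove Theorem 4. In parts (1)–(3) the game satisfies (R), (Q), (P).

**Part (1).** If $\mathrm{conv}[\mathrm{NE}]=X$, then $\mathrm{conv}[\mathrm{NE}]\subseteq\mathrm{CE}\subseteq X$ gives $\mathrm{conv}[\mathrm{NE}]=\mathrm{CE}=X$, and Theorem 2 says that this is a singleton. Conversely, if $X$ is a singleton, then $\emptyset\ne\mathrm{conv}[\mathrm{NE}]\subseteq X$ gives equality.

**Part (2).** This is Theorem 2; two players who mix over $k$ actions each have at least $k$ actions, so $k\le\kappa$.

**Part (3): a second linear count.** By part (1), $\mathrm{CCE}(G)=\{z\}$ with $z\in\mathrm{NE}(G)$. By (4), $\mathrm{CE}(G)=\mathrm{conv}[\mathrm{NE}(G)]=\{z\}$ too, so part (2) applies: $z$ is pure, or exactly two players randomize, over $k$ actions each. In the second case we show $k=2$. Let $S=\mathrm{supp}\,z$ and let $D$ be the space of $d\in\mathbb R^S$ with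
$$\sum_{a\in S}d(a)[u_i(a)-u_i(a_i',a_{-i})]=0\qquad\text{for the two randomizing players } i\text{ and all }a_i'\in S_i .$$
By indifference $z\in D$. Suppose $\dim D\ge2$, and take $0\ne d\in D$ with $\sum d=0$. For small $\varepsilon>0$ we have $z+\varepsilon d\in\mathrm{CCE}(G)$: it is nonnegative; deviations of randomizing players within $S_i$ give equality; deviations outside $S_i$ are strictly slack at $z$ by F1; a nonrandomizing player's deviation to the action already played is vacuous. This contradicts uniqueness. So $k^2-2k\le\dim D\le1$, and as $k^2-2k\ge3$ for $k\ge3$, we get $k=2$.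

**Realization of $k=1$, for both sets.** Fix $a^*$ and let $u_i(a)=1$ if $a_i=a_i^*$ and $0$ otherwise. In all nearby games $a_i^*$ strictly dominates every other action of $i$. In (3) for $a_i'=a_i^*$ every summand with $a_i\ne a_i^*$ has a negative bracket, so $\mu(a_i=a_i^*)=1$. Hence $\mathrm{CCE}=\mathrm{CE}=\{\delta_{a^*}\}=\mathrm{NE}$.

**Realization of $2\le k\le\kappa$ for $\mathrm{CE}$.** The purpose is a game whose only correlated equilibrium is a $k\times k$ mixture, robustly. Number the players so that 1 and 2 have at least $k$ actions, and let $[k]$ be the first $k$ of them. Put $u_1=\mathbf 1_{a_1=a_2}$ if $a_1\in[k]$ and $-1$ otherwise; $u_2=-\mathbf 1_{a_1=a_2}$ if $a_2\in[k]$ and $-2$ otherwise; $u_l=\mathbf 1_{a_l=c_l}$ for the other players.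

*Reduction to the block.* In this and all nearby games, every action outside the block $[k]\times[k]\times\{c\}$ is strictly dominated by every action of the same player in it. The constraint (2) from an outside action to a block action then forces the outside action to have probability $0$. For distributions on the block, the constraints to outside actions hold automatically. So $\mathrm{CE}$ of the game is $\mathrm{CE}$ of the block.

*The unperturbed block.* The constraint of player 1 from $i$ to $i'$ is $d(i,i)\ge d(i,i')$. That of player 2 from $j$ to $j'$ is $d(j',j)\ge d(j,j)$. So for $i\ne i'$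
$$d(i,i)\ge d(i,i')\ge d(i',i')\ge d(i',i)\ge d(i,i),$$
all entries agree, and the cone of $d\in\mathbb R^{[k]\times[k]}$ satisfying all block constraints is $\mathbb Rz$ with $z$ uniform.

*Nearby games.* The matrix of $u_1'$ on the block is near the identity, so $u_1'v=(1,\dots,1)$ has a solution $v$ near $(1,\dots,1)$; normalize it to get $z_2'$ near uniform. The matrix of $-u_2'$ is also near the identity and gives $z_1'$. Then $z'=z_1'\otimes z_2'$ is a fully mixed equilibrium of the block, near $z$, and all block constraint functionals of $u'$ vanish at $z'$. We claim that for all $u'$ close enough to $u$ the cone $\mathcal K'$ of the block constraints is $\mathbb Rz'$. Otherwise there are games $u^n\to u$ with equilibria $z^n\to z$ and cones $\mathcal K^n\ne\mathbb Rz^n$. Since $\pm z^n\in\mathcal K^n$, we may pick $d^n\in\mathcal K^n$ orthogonal to $z^n$ with $|d^n|=1$. A limit point $d$ has $|d|=1$, $d\perp z$ and lies in the unperturbed cone $\mathbb Rz$, which is impossible. Hence $\mathrm{CE}=\{z'\}$ on an open set of games. As $\emptyset\ne\mathrm{NE}\subseteq\mathrm{CE}$, also $\mathrm{conv}[\mathrm{NE}]=\{z'\}$, and two players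 randomize over $k$ actions each.

**Realization of $k=2$ for $\mathrm{CCE}$.** The purpose is to find multipliers that kill everything outside a $2\times2$ block. Let players 1 and 2 have at least two actions; call $1,2$ their *good* actions. Let $\chi=1$ if $a_1=a_2$ and $-1$ otherwise. Put $u_1=\chi$ if $a_1,a_2$ are good, $0$ if $a_1$ is good and $a_2$ is not, $-1$ if $a_1$ is not good. Put $u_2=-\chi$ if both are good, $0$ if $a_2$ is good and $a_1$ is not, $-1$ if $a_2$ is not good. Let $u_l=\mathbf 1_{a_l=c_l}$ for the others. For $i,g\in\{1,2\}$ and the other players $l$ set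
$$f_{i,g}(a)=u_i(a)-u_i(g,a_{-i}),\quad f_l(a)=u_l(a)-u_l(c_l,a_{-l}),\quad F=\tfrac12\sum_{i,g}f_{i,g}+\sum_lf_l,$$
and $S=\{1,2\}^2\times\{c\}$. Since $\frac12\sum_gu_i(g,a_{-i})=0$ for every $a_{-i}$,
$$F(a)=u_1(a)+u_2(a)-\#\{l:a_l\ne c_l\}.$$
On $S$ this is $\chi-\chi=0$. Off $S$ it is at most $-1$: if both actions are good, some $a_l\ne c_l$ and $u_1+u_2=0$; if exactly one is good, $u_1+u_2=-1$; if neither, $-2$. On $S$, in the order $(11,12,21,22)$,
$$f_{1,1}=(0,0,-2,2),\quad f_{1,2}=(2,-2,0,0),\quad f_{2,1}=(0,2,0,-2),\quad f_{2,2}=(-2,0,2,0).$$
These sum to zero. Their common kernel consists of the constant vectors, so they have rank $3$. The relations among them are therefore the multiples of $(1,1,1,1)$, and any three of them are independent.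

*Nearby games.* On the block, $u_1'(1,1)-u_1'(2,1)$ is near $2$ and $u_1'(1,2)-u_1'(2,2)$ is near $-2$, so player 1 is indifferent at a unique mixture of player 2 near $(\frac12,\frac12)$; the same holds for player 2 with signs reversed. So the block has a fully mixed equilibrium $z'$ near uniform, and all four perturbed $f_{i,g}'$ vanish at $z'$. On $\mathbb R^S$ they thus have rank at most $3$; rank $3$ persists under small perturbation, so the rank is exactly $3$. As $f_{1,1}',f_{1,2}',f_{2,1}'$ are still independent, $f_{2,2}'$ is a unique combination of them, with coefficients near $-1$. This gives a relation $\sum t_{i,g}f_{i,g}'=0$ on $S$ with all $t_{i,g}$ near $\frac12$, in particular positive. Put $F'=\sum t_{i,g}f_{i,g}'+\sum_lf_l'$. On $S$, $f_l'=0$ and so $F'=0$; off $S$, $F'$ is close to $F\le-1$, so $F'\le-\frac12$. Write $\mu(f)=\sum_a\mu(a)f(a)$. For $\mu\in\mathrm{CCE}$ the constraints (3) say $\mu(f_{i,g}')\ge0$ and $\mu(f_l')\ge0$, so $\mu(F')\ge0$. Hence $\mu$ is supported in $S$ and $\mu(F')=0$, so every $\mu(f_{i,g}')=0$. By rank $3$ and $\sum\mu=1$, $\mu=z'$. Since $\emptyset\ne\mathrm{NE}\subseteq\mathrm{CCE}$,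 we get $\mathrm{NE}=\mathrm{CCE}=\{z'\}$.

**Non-singletons on an open set.** Let players 1 and 2 have at least two actions, with $u_1=u_2=1$ if $a_1=a_2\in\{1,2\}$ and $0$ otherwise, and $u_l=\mathbf 1_{a_l=c_l}$ for the others. In all nearby games $(1,1,c)$ and $(2,2,c)$ are strict Nash equilibria, so $\mathrm{CE}$ is not a singleton. By Corollary 3, for generic games in this open set $\mathrm{CE}$ is strictly larger than $\mathrm{conv}[\mathrm{NE}]$.

**Genericity is needed.** If $u\equiv0$, every profile is a Nash equilibrium and $\mathrm{conv}[\mathrm{NE}]=\mathrm{CE}=\mathrm{CCE}=\Delta(A)$, which is not a singleton.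

**The pair $(\mathrm{CE},\mathrm{CCE})$.** Suppose all $|A_i|\le2$. In (3) for $a_i'$ the terms with $a_i=a_i'$ vanish. What remains is empty if $|A_i|=1$; if $|A_i|=2$ it is the constraint (2) from the other action to $a_i'$, and every nontrivial constraint (2) arises in this way. So $\mathrm{CE}(G)=\mathrm{CCE}(G)$ for every game on such an $A$, while the coordination game above shows that these sets are non-singletons on a nonempty open set. $\blacksquare$
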